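\title{A multi-nest ant process that does not converge}

\begin{abstract}
In the multi-nest ant process, ants leave one after another from randomly chosen nests, perform a weighted random walk on a finite graph until they reach a food vertex, and add one unit of weight to every edge of the loop-erasure of their walk. Mailler and Varin conjectured that this process converges on every graph. We construct a graph with $513$ nests on which, with positive probability, the normalized weight $W_e(n)/n$ of some edge $e$ does not converge. The failure persists for an open set of nest probabilities and for every larger number of nests. The graph is made of very long paths, so that the mean-field differential equation of the process is a slow--fast system, and its slow part is close to a cyclic competition system of three species with immigration. That system has a trapping region without equilibria, a property that survives uniformly small perturbations.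
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The process}

Let $G=(V,E)$ be a finite connected graph, possibly with multiple edges. Fix distinct vertices $N_1,\dots,N_m,F$ with $m\ge1$, the \emph{nests} and the \emph{food}, and numbers $\alpha_1,\dots,\alpha_m>0$ with $\sum_i\alpha_i=1$. Every edge $e$ carries a weight that changes in time, with $W_e(0)=1$. For $n=1,2,\dots$, the $n$-th ant chooses the nest $N_i$ with probability $\alpha_i$, independently of everything else, and performs a random walk that starts at this nest and stops when it first hits $F$. From a vertex $u$ the walk crosses an edge $e$ incident to $u$ with probability $W_e(n-1)/\sum_{e'\ni u}W_{e'}(n-1)$. Let $\gamma_n$ be the chronological loop-erasure of the walk: loops are erased in the order in which they are closed. Equivalently, $\gamma_n$ starts at the nest, and from each of its vertices $u\neq F$ it continues with the step that the walk takes after its last visit to $u$. Thus $\gamma_n$ is a simple (self-avoiding) path from the nest to $F$. The weights are then updated by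
\[
W_e(n)=W_e(n-1)+\mathbf 1_{e\in\gamma_n},\qquad e\in E .
\]
This is the \emph{multi-nest ant process}, the version with several nests of the loop-erased ants process of Kious, Mailler and Schapira. Up to the initial weight, $W_e(n)/n$ is the fraction of the first $n$ ants whose loop-erased path contains $e$. We say that the process \emph{converges} if $\lim_n W_e(n)/n$ exists almost surely for every edge $e$; the colony then settles on an asymptotic distribution of traffic.

The simplest graphs suggest that this always happens. If $G$ is a tree, $\gamma_n$ is the unique simple path from the chosen nest to $F$, and the law of large numbers gives convergence. If $G$ consists of one nest joined to $F$ by two disjoint paths of lengths $L_1\le L_2$, all edges of path $i$ have the same weight $W_i(n)$, and the next ant reinforces path $i$ with probability proportional to $W_i(n)/L_i$ (Lemma~\ref{lem:series}). This probability for $i=1$ is at least $W_1(n)/(W_1(n)+W_2(n))$, and $W_1(n)+W_2(n)=n+2$, so $W_1(n)/(n+2)$ is a bounded submartingale and converges; for $L_1=L_2$ this is P\'olya's urn. The feedback is positive: a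 route that is used becomes more attractive, and one expects each initial advantage either to freeze or to grow to a limit.

A \emph{triangle-series-parallel graph} is the triangle on $N_1,N_2,F$ with each of its three edges replaced by a series-parallel graph. For $m=2$ and such graphs, Mailler and Varin \cite{MV} prove convergence and describe the limit explicitly. They write: ``our main result only holds in the case when the underlying graph is a triangle-series-parallel graph, but we conjecture that the multi-nest ant process converges on any underlying graph, although it is not clear what the limit should be.'' The question is thus whether the process converges for every finite connected graph, every choice of the nests and the food, and every choice of $(\alpha_i)$.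

\subsection{Results}

The answer is no.

\begin{theorem}\label{thm:main}
There are a finite connected simple graph $G$, distinct vertices $N_1,\dots,N_m,F$ with $m=513$, and $\alpha_1,\dots,\alpha_m>0$ with $\sum_i\alpha_i=1$, such that
\[
\mathbb P\big(\text{for some edge $e$, } W_e(n)/n \text{ does not converge}\big)>0 .
\]
\end{theorem}

The example is not an accident of finely tuned probabilities.

\begin{theorem}\label{thm:robust}
\begin{enumerate}
\item[(a)] For the graph, nests and food of Theorem~\ref{thm:main} there are a nonempty open subset $\mathcal A$ of the open simplex of probability vectors and a constant $\varrho_0>0$ such that, for every $\alpha\in\mathcal A$,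
\[
\mathbb P\Big(\max_e\Big[\limsup_n \frac{W_e(n)}n-\liminf_n \frac{W_e(n)}n\Big]\ge \varrho_0\Big)>0 .
\]
\item[(b)] For every $m\ge 513$ there are a graph with $m$ nests and a nonempty open set of probability vectors $\alpha$ for which convergence fails with positive probability.
\end{enumerate}
\end{theorem}

The graph depends on two integers $h$ and $\ell$, which are taken sufficiently large and are not computed numerically. We do not claim non-convergence with probability one, and we claim nothing about small $m$, in particular $m=1$, on general graphs.

\subsection{Outline of the proof}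

The normalized weights follow a stochastic approximation of a differential equation $\dot w=\Phi(w)-w$ (Section~\ref{sec:tools}), and a limit of the weights with positive coordinates must be an equilibrium. It therefore suffices to find a compact region that traps the flow, contains no equilibrium and can be reached by the process (Section~\ref{sec:block}). The field $\Phi$ is a ratio of spanning-tree polynomials in many variables, and the difficulty is to design a graph on which it can be controlled. We make the paths that leave the nests very long, of length about $\ell$, and let them end on shorter shared paths of length $h$ that lead to $F$. To leading order in $1/\ell$ the nests do not interact; at the next order an explicit interaction appears. Section~\ref{sec:example} computes it by hand for two nests. The interaction need not be reciprocal, and the graph of Section~\ref{sec:graph} arranges it cyclically among three classes of nests. The limit $\ell\to\infty$ (Section~\ref{sec:slowfast}) and then the limit $h\to\infty$ (Section~\ref{sec:hlimit}) produce an explicit field $V_\infty$, whose restriction to symmetric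 configurations is the three-dimensional system of Section~\ref{sec:cyclic}. Section~\ref{sec:Vinf} builds the trapping region for $V_\infty$, and Section~\ref{sec:proofs} carries it back through the two limits.

\section{Loop-erased walks and the mean-field equation}\label{sec:tools}

A \emph{network} is a finite connected graph, possibly with multiple edges, with a conductance $c_e>0$ on each edge; the reciprocal $1/c_e$ is the resistance of $e$. The random walk on the network crosses an edge $e$ incident to its position $u$ with probability $c_e/\sum_{e'\ni u}c_{e'}$. Fix a vertex $F$, and for $x\neq F$ let $\gamma$ be the loop-erasure of the walk started at $x$ and stopped at $F$. For a spanning tree $T$ let $c(T)=\prod_{e\in T}c_e$. We use one textbook fact, the first stage of Wilson's algorithm rooted at $F$ and started at $x$.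

\begin{lemma}[Tree formula]\label{lem:tree}
The path $\gamma$ has the law of the path from $x$ to $F$ in a random spanning tree $T$ chosen with probability $c(T)/\sum_{T'}c(T')$.
\end{lemma}

\begin{lemma}[Series law]\label{lem:series}
Let $e_1,\dots,e_L$ be the edges of a path with distinct endpoints whose interior vertices have degree $2$ and differ from $x$ and $F$. Replace the path by a single edge $e^*$ of conductance $(\sum_s 1/c_{e_s})^{-1}$. Then $\gamma$ contains all or none of $e_1,\dots,e_L$, and after replacing these edges by $e^*$ it has the law of the loop-erased walk from $x$ to $F$ in the new network.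
\end{lemma}

\begin{proof}
A spanning tree contains all the edges $e_s$ or all but one, since two missing edges would isolate the vertices between them. Trees of the first kind correspond bijectively to trees of the new network that contain $e^*$, and the path contributes the factor $\prod_s c_{e_s}$. Trees of the second kind correspond, $L$ to one, to trees of the new network that avoid $e^*$, and the path contributes the total factor $\prod_s c_{e_s}\cdot\sum_s1/c_{e_s}$; its two pieces dangle, so the tree path from $x$ to $F$ does not use them. The ratio of the two factors is the conductance of $e^*$. Lemma~\ref{lem:tree} concludes.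
\end{proof}

\begin{lemma}[First step]\label{lem:first}
For an edge $e$ from $x$ to $u$, the probability that $\gamma$ starts with $e$ is proportional to $c_e\,P_u(\tau_F<\tau_x)$, where $\tau_y$ is the hitting time of $y$ and $P_u$ is the law of the walk started at $u$.
\end{lemma}

\begin{proof}
The path $\gamma$ starts with $e$ if and only if at some visit to $x$ the walk crosses $e$ and then hits $F$ before $x$. This happens at most once, so its probability is the expected number of visits to $x$ times $\big(c_e/\sum_{e'\ni x}c_{e'}\big)P_u(\tau_F<\tau_x)$.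
\end{proof}

Return to the ant process. Partition $E$ into \emph{segments} in such a way that every simple path from a nest to $F$ contains all or none of the edges of each segment; the partition into single edges always qualifies. All edges of a segment $j$ have the same weight $W_j(n)$. Let $J$ be the set of segments and $O=(0,\infty)^J$. For $w\in O$ let $P^x_w$ be the law of the loop-erased walk $\gamma$ from $x$ to $F$ when every edge of segment $j$ has conductance $w_j$; it does not change when $w$ is multiplied by a positive number. Fix a number $\nu>0$, which only serves as a unit of mass, and set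
\[
w(n)=\frac{W(n)}{\nu n}\quad(n\ge1),\qquad \Phi^\alpha_j(w)=\frac1\nu\sum_{i=1}^m\alpha_i\,P_w^{N_i}(j\subset\gamma),\qquad b^\alpha(w)=\Phi^\alpha(w)-w .
\]
By Lemma~\ref{lem:tree}, each $P_w^{N_i}(j\subset\gamma)$ is a ratio of polynomials whose denominator is positive on $O$, so $\Phi^\alpha$ is smooth on $O$, with values in $[0,1/\nu]^J$. Let $\mathcal F_n$ be the $\sigma$-field generated by the first $n$ ants and $\xi_{n,j}=\nu^{-1}\mathbf 1_{j\subset\gamma_n}$. From $W(n+1)=W(n)+\nu\xi_{n+1}$ we get, for $n\ge1$,
\begin{equation}\label{eq:sa}
w(n+1)=w(n)+\frac1{n+1}\big(\xi_{n+1}-w(n)\big),\qquad \mathbb E[\xi_{n+1}\mid\mathcal F_n]=\Phi^\alpha(w(n)).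
\end{equation}
So $w(n)$ is a noisy Euler scheme with steps $1/(n+1)$ for the \emph{mean-field equation} $\dot w=b^\alpha(w)$, in the time scale $t=\log n$.

\section{Two nests and a shared spoke}\label{sec:example}

The following graph is the smallest one on which long paths produce a slow interaction between nests. It motivates the construction and is not used in the proof. There are two nests $N,N'$ with probabilities $\frac12,\frac12$, and $\nu=\frac12$. Two vertices $v_1,v_2$ (hubs) are joined to $F$ by paths of length $h$ (spokes) with weights $x_1,x_2$. The nest $N$ is joined to $v_1$ by a path of length $\ell+d$ with weight $w_1$ and to $v_2$ by a path of length $\ell$ with weight $w_2$ (arms $1$ and $2$), and $N'$ is joined to $v_1$ by an arm of length $\ell$ with weight $w'$. These five paths are the segments. Think of $\ell\gg h,d$.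

By the series law the network is the cycle $N v_1 F v_2$ with a pendant edge $N'v_1$, a path of length $L$ and weight $w$ having resistance $L/w$. A spanning tree is obtained by deleting one edge of the cycle, and by Lemma~\ref{lem:tree} the deleted edge is chosen with probability proportional to its resistance. The two routes from $N$ to $F$ have resistances $R_1=L_1/w_1$ and $R_2=L_2/w_2$, where
\[
L_1=\ell+d+h\,\frac{w_1}{x_1},\qquad L_2=\ell+h\,\frac{w_2}{x_2}.
\]
An ant from $N$ takes route $1$ when the deleted edge lies on route $2$, with probability $R_2/(R_1+R_2)$. An ant from $N'$ goes down the spoke at $v_1$ unless that spoke is deleted, which has probability $q=(h/x_1)/(R_1+R_2)$; then it climbs arm $1$ and descends arm $2$ and the spoke at $v_2$. Hence the components of $\Phi$ on arm $1$, arm $2$, the arm of $N'$ and the two spokes are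
\[
\frac{R_2}{R_1+R_2}+q,\qquad \frac{R_1}{R_1+R_2}+q,\qquad 1,\qquad \frac{R_2}{R_1+R_2}+1-q,\qquad \frac{R_1}{R_1+R_2}+q .
\]
Two features appear. First, $q$ is of order $1/\ell$, and each of the four quantities $w_1+w_2-1$, $w'-1$, $x_1-w_1-w'$, $x_2-w_2$ satisfies $\dot f=-f+\{2q,\,0,\,-2q,\,0\}$ respectively. They relax at rate one to values of order $1/\ell$: they are \emph{fast} variables, expressing conservation of traffic. Second, the remaining variable is \emph{slow}:
\[
\frac{d}{dt}\log\frac{w_1}{w_2}=\frac{\Phi_1}{w_1}-\frac{\Phi_2}{w_2}=\frac{L_2-L_1+(h/x_1)(w_2-w_1)}{w_2L_1+w_1L_2}.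
\]
Where the fast variables vanish, $w_1+w_2=1$, $x_1=1+w_1$, $x_2=w_2$, so $L_2-L_1=h/x_1-d$, the denominator is $\ell+O(h+d)$, and the numerator equals
\begin{equation}\label{eq:example}
2h\,\frac{1-w_1}{1+w_1}-d .
\end{equation}
Without the nest $N'$ we would have $q=0$ and $x_1=w_1$, the numerator would be $-d$, and the longer arm would lose. The traffic of $N'$ helps arm $1$ in two ways: it strengthens the spoke at $v_1$, which lowers the effective length $L_1$, and it occasionally climbs arm $1$. For $w_1$ near $0$ the total gain is $2h$. Choose $d=2h-1$, so that the gain barely beats the extra length. Then \eqref{eq:example} equals $1-4hw_1/(1+w_1)$, and for large $h$ the variable $y=4hw_1$ follows approximately the logistic equation $\dot y=y(1-y)$ in the slow time $t/\ell$. An arm of this kind behaves like a species with growth rate one and self-limitation, living at weights of order $1/h$. To obtain oscillations, we shall make such species suppress one another cyclically.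

\section{Strict blocks prevent convergence}\label{sec:block}

\begin{definition}\label{def:block}
Let $Y\subset\mathbb R^d$ be open and $V$ a continuous vector field on $Y$. A \emph{strict block} for $V$ is a compact set $K=\{y\in Y: H_\lambda(y)\le0\text{ for all }\lambda\in\Lambda\}$, given by finitely many functions $H_\lambda\in C^1(Y)$, such that
\begin{enumerate}
\item[(i)] $\nabla H_\lambda(y)\cdot V(y)<0$ whenever $y\in K$ and $H_\lambda(y)=0$;
\item[(ii)] $V\ne0$ on $K$.
\end{enumerate}
A point where all $H_\lambda<0$ is called a \emph{strict point} of $K$.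
\end{definition}

We use this notion, rather than a periodic orbit or an attractor, because it involves only the values of $V$ and not its derivatives: our two limits give uniform convergence of vector fields, and that is enough.

\begin{lemma}\label{lem:block}
Let $K$ be a strict block for $V$.
\begin{enumerate}
\item[(a)] There is $\delta_*>0$ such that for all $y\in K$ and all vectors $R$ with $|R|_\infty\le\delta_*$ we have $V(y)+R\neq0$, and $\nabla H_\lambda(y)\cdot(V(y)+R)<0$ if $H_\lambda(y)=0$. In particular $K$ is a strict block, with the same $H_\lambda$, for every continuous field within $\delta_*$ of $V$ on $K$.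
\item[(b)] If $V$ is $C^1$, with flow $\phi_t$, then for every $y\in K$ and $t>0$ the point $\phi_t(y)$ is defined and is a strict point of $K$. The strict points form an open subset of $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By compactness, $|V|_\infty$ is bounded below on $K$, $\nabla H_\lambda$ is bounded on $K$, and $\nabla H_\lambda\cdot V$ is bounded above by a negative constant on $K\cap\{H_\lambda=0\}$.

(b) For small $t>0$ all $H_\lambda(\phi_t(y))$ are negative: by continuity if $H_\lambda(y)<0$, and by (i) if $H_\lambda(y)=0$. Suppose there is a first later time $t^*$ at which some $H_\lambda$ vanishes. Then $\phi_{t^*}(y)\in K$, so $\frac{d}{dt}H_\lambda(\phi_t(y))<0$ at $t^*$ by (i), and $H_\lambda>0$ just before $t^*$, a contradiction. So the orbit stays in the compact set $K$, and therefore exists for all $t\ge0$.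
\end{proof}

The next proposition holds for any graph, with the notation of Section~\ref{sec:tools}. For $A\subset\mathbb R^J$, let $A^r$ be its closed $r$-neighborhood in the sup norm, and let $\mathbf 1_\gamma\in\mathbb R^J$ be the indicator vector of the segments of a path $\gamma$.

\begin{proposition}\label{prop:A}
Let $\mathcal K\subset O$ be a strict block for $b^\alpha$, and let $w^*$ be a strict point of $\mathcal K$ such that $\nu w^*$ is a convex combination of vectors $\mathbf 1_\gamma$, with $\gamma$ simple paths from nests to $F$. Then there are $\delta>0$ and $\varrho_0>0$ such that for every probability vector $\alpha'$ with positive entries and $\sum_i|\alpha'_i-\alpha_i|<\delta$, the process with nest probabilities $\alpha'$ satisfies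
\[
\mathbb P\Big(\max_e\Big[\limsup_n \frac{W_e(n)}n-\liminf_n \frac{W_e(n)}n\Big]\ge \varrho_0\Big)>0 .
\]
\end{proposition}

Condition (i) of the block keeps the process near $\mathcal K$ once it has entered, and condition (ii) forbids convergence there. The point $w^*$ lets the process enter. Some such hypothesis is needed, since $\nu w(n)$ is within $1/n$ of the convex hull of the vectors $\mathbf 1_\gamma$, and a block at positive distance from this hull is never visited at large times.

\begin{proof}
Write $\Phi=\Phi^\alpha$, $b=b^\alpha$, $\Phi'=\Phi^{\alpha'}$, and let $\phi_t$ be the flow of $b$.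

\emph{Constants.} By Lemma~\ref{lem:block}(b), the compact set $\mathcal C=\bigcup_{t\in[1,2]}\phi_t(\mathcal K)$ lies in the interior of $\mathcal K$. Choose $r>0$ such that $\mathcal C^r\subset\mathcal K$, $\mathcal K^r\subset O$, and $b\neq0$ on $\mathcal K^r$, and put $2\kappa=\min_{\mathcal K^r}|b|_\infty$, $B=\max_{\mathcal K}|b|_\infty$. A $C^1$ function is Lipschitz on compact subsets of its domain; let $L_*>0$ be a common Lipschitz constant on $\mathcal K^r$ of the finitely many functions $w\mapsto P_w^{N_i}(j\subset\gamma)$. Then $L_\Phi=L_*/\nu$ is a Lipschitz constant on $\mathcal K^r$ for $\Phi$ and for every $\Phi'$, and $L=L_\Phi+1$ is one for $b$. Put $r'=re^{-2L}/4$ and choose $\delta>0$ with $\delta/\nu\le\min(\kappa,r'/2)$. For $\alpha'$ as in the statement, $|\Phi'-\Phi|_\infty\le\delta/\nu$ on $O$; in particular $|\Phi'(w)-w|_\infty\ge\kappa$ on $\mathcal K^r$. From now on $w(n)$ is the process with probabilities $\alpha'$.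

\emph{Staying near $\mathcal K$.} We cut time into windows of length between $1$ and $2$ on the logarithmic scale. During a window the process drifts away from the orbit of $b$ by less than $r$, and the margin $\mathcal C^r\subset\mathcal K$ absorbs this error at the end of the window. Given $n_0\ge1$, let $n_{i+1}$ be the first $n$ with $\sum_{s=n_i+1}^n1/s\ge1$. This sum lies in $[1,2]$ and is at most $\log(n_{i+1}/n_i)$, so $n_i\ge e^in_0$. Let
\[
R_i=\max_{n_i<n\le n_{i+1}}\Big|\sum_{s=n_i+1}^{n}\frac{\xi_s-\Phi'(w(s-1))}{s}\Big|_\infty .
\]
We claim that if $LB/n_0\le r'$, $w(n_i)\in\mathcal K$ and $R_i\le r'$, then $w(n)\in\mathcal K^r$ for $n_i\le n\le n_{i+1}$ and $w(n_{i+1})\in\mathcal K$. For $n$ in this range put $t_n=\sum_{s=n_i+1}^n1/s$, $u_n=\phi_{t_n}(w(n_i))\in\mathcal K$ and $e_n=|w(n)-u_n|_\infty$. Since $u_s-u_{s-1}=\int_0^{1/s}b(\phi_t(u_{s-1}))\,dt$ along an orbit in $\mathcal K$, we have $|u_s-u_{s-1}-\frac1sb(u_{s-1})|_\infty\le LB/s^2$. By \eqref{eq:sa},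
\[
w(s)-w(s-1)=\frac1s\,b(w(s-1))+\frac1s(\Phi'-\Phi)(w(s-1))+\frac1s\big(\xi_s-\Phi'(w(s-1))\big).
\]
Subtract and sum over $s$. If $w(n_i),\dots,w(n-1)\in\mathcal K^r$, then for all $n'\le n$
\[
e_{n'}\le R_i+\frac{2\delta}{\nu}+\frac{LB}{n_i}+\sum_{s=n_i+1}^{n'}\frac Ls\,e_{s-1}\le 3r'+\sum_{s=n_i+1}^{n'}\frac Ls\,e_{s-1}.
\]
The discrete Gronwall inequality (induction on $n'$, with a telescoping sum) gives $e_n\le3r'\prod_{s=n_i+1}^n(1+L/s)\le3r'e^{2L}<r$. As $u_n\in\mathcal K$, this yields $w(n)\in\mathcal K^r$, and by induction on $n$ the bound $e_n<r$ holds up to $n_{i+1}$. Finally $u_{n_{i+1}}\in\mathcal C$, so $w(n_{i+1})\in\mathcal C^r\subset\mathcal K$. This proves the claim.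

Each coordinate of the sum in $R_i$ is a martingale whose $s$-th increment is bounded by $1/(\nu s)$, so its final second moment is at most $1/(\nu^2n_i)$. Doob's maximal inequality $\mathbb P(\max_n|M_n|>a)\le\mathbb E[M_{\mathrm{final}}^2]/a^2$, applied conditionally on $\mathcal F_{n_i}$, gives $\mathbb P(R_i>r'\mid\mathcal F_{n_i})\le|J|/(\nu^2r'^2n_i)$. Summing the geometric series, $\mathbb P(R_i>r'\text{ for some }i\mid\mathcal F_{n_0})\le2|J|/(\nu^2r'^2n_0)$. Hence, for $n_0$ large, on the event $w(n_0)\in\mathcal K$ the conditional probability that $w(n)\in\mathcal K^r$ for all $n\ge n_0$ is at least $\frac12$.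

\emph{Reaching $\mathcal K$.} Any prescribed finite sequence $\gamma_1,\dots,\gamma_{n_0}$ of simple paths from nests to $F$ has positive probability, since all $\alpha'_i$ are positive and each ant may walk straight along its path. Write $\nu w^*=\sum_\gamma q_\gamma\mathbf 1_\gamma$ and round the numbers $n_0q_\gamma$ up or down to integers $n_\gamma$ with sum $n_0$. If $n_\gamma$ of the first $n_0$ ants follow $\gamma$, then $\nu w(n_0)=W(0)/n_0+\sum_\gamma(n_\gamma/n_0)\mathbf 1_\gamma$, which tends to $\nu w^*$ as $n_0\to\infty$. A ball around $w^*$ lies in $\mathcal K$, so $\mathbb P(w(n_0)\in\mathcal K)>0$ for all large $n_0$. Therefore the event $\Omega_0$ that $w(n)\in\mathcal K^r$ for all large $n$ has positive probability.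

\emph{Oscillation.} The martingale $\sum_{2\le s\le n}(\xi_s-\Phi'(w(s-1)))/s$ is bounded in $L^2$, hence converges almost surely, and Kronecker's lemma gives
\[
w(n)=\frac{W(0)}{\nu n}+\frac1n\sum_{s=1}^n\xi_s=\frac1n\sum_{s=2}^n\Phi'(w(s-1))+o(1)\qquad\text{almost surely.}
\]
On $\Omega_0$ let $\varrho=\max_j(\limsup_nw_j(n)-\liminf_nw_j(n))$ and let $w_0\in\mathcal K^r$ be a limit point of $w(n)$. Each coordinate of $w_0$ lies between the corresponding lower and upper limits, so $\limsup_n|w(n)-w_0|_\infty\le\varrho$ and $\limsup_n|\Phi'(w(n))-\Phi'(w_0)|_\infty\le L_\Phi\varrho$. The same bound holds for the averages, so $\limsup_n|w(n)-\Phi'(w_0)|_\infty\le L_\Phi\varrho$. Along a subsequence converging to $w_0$ this gives $\kappa\le|w_0-\Phi'(w_0)|_\infty\le L_\Phi\varrho$. Since $W_e(n)/n=\nu w_j(n)$ for $e$ in segment $j$, the proposition holds with $\varrho_0=\nu\kappa/L_\Phi$.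
\end{proof}

\section{Cyclic competition with immigration}\label{sec:cyclic}

This section describes the dynamics that the graph will imitate. Fix, for the rest of the paper,
\[
\varepsilon=\frac1{200},\qquad\theta=\frac{\varepsilon}{12}.
\]
On $(0,\infty)^3$, with indices in $\mathbb Z_3$, consider the May--Leonard type competitive Lotka--Volterra field with immigration
\begin{equation}\label{eq:X}
X_i(z)=\varepsilon+z_i\,(1-z_i-3z_{i-1}).
\end{equation}
Species $i$ grows logistically, is suppressed by species $i-1$, and receives immigrants at rate $\varepsilon$. Put $S=z_0+z_1+z_2$, $E_2=z_0z_1+z_1z_2+z_2z_0$, $E_3=z_0z_1z_2$ and $U=E_3/S^3$. By the inequality of arithmetic and geometric means, $U\le\frac1{27}$ with equality exactly on the diagonal $z_0=z_1=z_2$, so $U$ measures how balanced the three species are. Let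
\[
\Delta=\Big\{z\in(0,\infty)^3:\ \theta\le z_i\le2\ \ (i\in\mathbb Z_3),\quad U\le\tfrac1{32},\quad S\ge\tfrac34\Big\}.
\]
The constraint on $U$ removes a cone around the diagonal, which will contain the only equilibrium. The constraint on $S$ removes a neighborhood of the origin, where immigration dominates and pushes toward the diagonal.

\begin{lemma}\label{lem:cyclic}
The set $\Delta$ is a strict block for $X$.
\end{lemma}

\begin{proof}
Dots denote derivatives along $X$, at points of $\Delta$.

\emph{No zeros.} The function $\psi(y)=y-\varepsilon/y-1$ is an increasing bijection from $(0,\infty)$ onto $\mathbb R$, and $X_i(z)=0$ means $\psi(z_i)=-3z_{i-1}$, that is, $z_i=\chi(z_{i-1})$ with $\chi(y)=\psi^{-1}(-3y)$ strictly decreasing. If $X(z)=0$, each $z_i$ is a fixed point of $\chi\circ\chi\circ\chi$. This map is strictly decreasing, because the cycle has odd length, so it has at most one fixed point. Hence $z_0=z_1=z_2$, $U=\frac1{27}>\frac1{32}$, and $z\notin\Delta$.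

\emph{The faces of the box.} If $z_i=2$, then $\dot z_i\le\varepsilon-2<0$. If $z_i=\theta$, then $\dot z_i\ge\varepsilon+\theta(1-\theta-6)\ge\varepsilon-6\theta>0$.

\emph{The face $S=\frac34$.} Since $\sum_iz_i^2=S^2-2E_2$ and $E_2\le S^2/3$,
\[
\dot S=3\varepsilon+S-\sum_iz_i^2-3E_2=3\varepsilon+S-S^2-E_2\ge3\varepsilon+S-\tfrac43S^2,
\]
which equals $3\varepsilon>0$ at $S=\frac34$.

\emph{The face $U=\frac1{32}$.} We have $\frac d{dt}\log E_3=\varepsilon\sum_i1/z_i+3-4S$ and $\frac d{dt}\log S^3=9\varepsilon/S+3-\frac3S(\sum_iz_i^2+3E_2)$. Using $\sum_i1/z_i=E_2/E_3$ and $4S^2=4\sum_iz_i^2+8E_2$,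
\[
\frac{d}{dt}\log U=\varepsilon\,\frac{E_2S-9E_3}{E_3S}-\frac{\sum_iz_i^2-E_2}{S}.
\]
Expanding both sides shows that $E_2S-9E_3=\sum_iz_i(z_{i+1}-z_{i-1})^2$ and $\sum_iz_i^2-E_2=\frac12\sum_{i<j}(z_i-z_j)^2$. Therefore
\begin{equation}\label{eq:U}
\frac{d}{dt}\log U=\frac1S\sum_{i<j}(z_i-z_j)^2\Big[\frac{\varepsilon}{z_iz_j}-\frac12\Big].
\end{equation}
Let $\mu=\min_iz_i/S\in(0,\frac13]$. The other two ratios add up to $1-\mu$, so $U\le\mu(1-\mu)^2/4$. This bound has derivative $(1-\mu)(1-3\mu)/4\ge0$ on $[0,\frac13]$ and equals $\frac{25}{864}<\frac1{32}$ at $\mu=\frac16$. So $U=\frac1{32}$ forces $\mu>\frac16$, hence $z_i>S/6\ge\frac18$ and $z_iz_j>\frac1{64}>\frac1{100}=2\varepsilon$. Every bracket in \eqref{eq:U} is negative and the $z_i$ are not all equal, so $\dot U<0$.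
\end{proof}

\begin{remark}\label{rem:cyclic}
With $\varepsilon=0$ and a coefficient $\beta$ in place of $3$, the same computation gives $\frac d{dt}\log U=-(\beta-2)(\sum_iz_i^2-E_2)/S$. So the flow leaves the diagonal only if $\beta>2$: suppression must be strong compared with self-limitation. Immigration is needed as well. For $\varepsilon=0$ and $\beta=3$ there is no nonempty strict block in $(0,\infty)^3$: by Lemma~\ref{lem:block}(b) it would be forward invariant with nonempty interior, so $U$ would attain its minimum on the block at a point off the diagonal, where $\dot U<0$.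
\end{remark}

\section{The graph}\label{sec:graph}

Let $h\ge7$ be an integer and $\ell$ an odd integer, and put $\zeta=1/\ell$. They are chosen at the end, first $h$ and then $\ell$. The graph $G$ (Figure~\ref{fig:graph}) has the following parts; all paths listed have disjoint interiors.
\begin{itemize}
\item The food $F$ and $27$ \emph{main nests} $N_k$, $k\in\mathbb Z_3\times\{1,\dots,9\}$. The first coordinate of $k$ is the \emph{class} of $N_k$.
\item Two \emph{hubs} $(k,1),(k,2)$ for each $k$, of the same class as $k$. Each hub is joined to $F$ by a \emph{spoke}, a path of length $h$.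
\item \emph{Home arms}: a path of length $\ell$ from $N_k$ to each of the hubs $(k,1),(k,2)$.
\item \emph{Side arms}: a path of length $\ell+2h-1$ from each main nest of class $i$ to each of the $18$ hubs of class $i+1$. This length is even, and the middle vertex $M_a$ of each side arm $a$ is also a nest.
\end{itemize}
The graph is finite, connected and simple. There are $27\cdot18=486$ side arms, hence $m=27+486=513$ nests. Each main nest has probability $\nu$ and each $M_a$ has probability $\nu\eta$, where
\[
\eta=\frac{\varepsilon\zeta}{3h},\qquad 27\,\nu\,(1+18\eta)=1 .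
\]
Call this probability vector $\alpha$; the number $\nu$ is also the unit of mass in \eqref{eq:sa}. The side arms of class $i$ will play the role of species $i$, and the rare ants from the nests $M_a$ provide the immigration.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (-2.7,4)--(-3.6,1.2);
\draw[thick] (-2.7,4)--(-1.8,1.2);
\draw[thick] (2.7,4)--(1.8,1.2);
\draw[thick] (2.7,4)--(3.6,1.2);
\draw[thick,dashed] (-2.7,4)--(1.8,1.2);
\draw[thick,dashed] (-2.7,4)--(3.6,1.2);
\draw (-3.6,1.2)--(0,0)--(-1.8,1.2);
\draw (3.6,1.2)--(0,0)--(1.8,1.2);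
\fill (-2.7,4) circle (2.5pt) node[above] {$N_k$};
\fill (2.7,4) circle (2.5pt) node[above] {$N_{k'}$};
\fill (0,0) circle (2.5pt) node[below] {$F$};
\fill (-0.45,2.6) circle (2pt) node[below left] {\small $M_a$};
\fill (0.45,2.6) circle (2pt) node[above right] {\small $M_{a'}$};
\draw[fill=white] (-3.6,1.2) circle (2.5pt) node[left] {\small $(k,1)$};
\draw[fill=white] (-1.8,1.2) circle (2.5pt) node[above right] {\small $(k,2)$};
\draw[fill=white] (1.8,1.2) circle (2.5pt) node[right] {\small $(k',1)$};
\draw[fill=white] (3.6,1.2) circle (2.5pt) node[right] {\small $(k',2)$};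
\node[left] at (-3.2,2.6) {\small $\ell$};
\node[below left] at (-1.8,0.6) {\small $h$};
\node[above right] at (-1.2,3.3) {\small $\ell+2h-1$};
\end{tikzpicture}
\caption{The part of $G$ spanned by a main nest $N_k$ of class $i$ and a main nest $N_{k'}$ of class $i+1$. Every line is a path, with the length shown. Open circles are hubs, thin lines are spokes, thick lines are home arms, and dashed lines are side arms, whose midpoints are additional nests. Each class in $\mathbb Z_3$ has nine main nests, and every main nest of class $i$ sends a side arm to every hub of class $i+1$. The crossing of two lines is not a vertex.}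
\label{fig:graph}
\end{figure}

We write $a\ni k$ if $a$ is one of the $20$ arms (home or side) of $N_k$, and $a\ni v$ if arm $a$ ends at hub $v$; the hub of $a$ is $v(a)$. Each hub receives one home arm and nine side arms, and the arms of a given main nest end at distinct hubs. Let $d_a=0$ for home arms and $d_a=2h-1$ for side arms. The segments are the home arms, the spokes (denoted by their hubs $v$), and the two halves of each side arm $a$: the half $(a,+)$ adjacent to the main nest and the half $(a,-)$ adjacent to the hub. Their interior vertices have degree $2$ and are neither nests nor $F$, so this partition is admissible. With $\Phi=\Phi^\alpha$,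
\[
\Phi_j(w)=\sum_kP_w^{N_k}(j\subset\gamma)+\eta\sum_{a\ \mathrm{side}}P_w^{M_a}(j\subset\gamma),\qquad b(w)=\Phi(w)-w .
\]

By the series law, $P_w^x$ can be computed on the network $G_0$ whose vertices are $F$, the nests and the hubs and whose edges are the segments, with conductance weight divided by length. After multiplying all conductances by $\ell$ they are
\begin{equation}\label{eq:cond}
\text{home arm: } w_a;\qquad \text{half of a side arm: } \frac{2w_{a,\pm}}{1+\zeta(2h-1)};\qquad \text{spoke: } \frac{w_v}{h\zeta}.
\end{equation}
The graph $G_0$ does not depend on $\ell$, so $\Phi$ is now a function of $(\zeta,w)$. The conductances of the spokes blow up as $\zeta\to0$, but $\Phi$ remains smooth. Let $G_*$ be the network obtained from $G_0$ by identifying all hubs with $F$, deleting the spokes, and giving home arms conductance $w_a$ and halves conductance $2w_{a,\pm}$. In $G_*$ each main nest is joined to $F$ by its $20$ arms, and the $27$ pieces meet only at $F$.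

\begin{lemma}\label{lem:smooth}
For fixed $h$, each function $P^x_w(j\subset\gamma)$, with $x$ a nest, extends to a smooth function of $(\zeta,w)$ on a neighborhood of $\{0\}\times O$, and so does $\Phi$. At $\zeta=0$ the law of $\gamma$ is that of the loop-erased walk from $x$ to $F$ in $G_*$, completed by the spoke of the hub through which it arrives.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:tree}, $P^x_w(j\subset\gamma)=\sum_Tc(T)/\sum_{T'}c(T')$, where $T'$ runs over the spanning trees of $G_0$ and $T$ over those whose path from $x$ to $F$ contains $j$. Divide the numerator and the denominator by the product of all spoke conductances. Each term becomes a product of factors $w_a$, factors $2w_{a,\pm}/(1+\zeta(2h-1))$, and one factor $h\zeta/w_v$ for each spoke that is \emph{not} in the tree; it is smooth for $w\in O$ and $|\zeta|<1/(2h-1)$. At $\zeta=0$ only the trees containing all spokes survive, with positive terms. Such trees exist (take all spokes, one home arm of each main nest and one half of each side arm), so the denominator is positive near $\{0\}\times O$. Contracting the spokes maps these trees bijectively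 onto the spanning trees of $G_*$, with the same weights, and the path from $x$ to $F$ in such a tree ends with the spoke of the first hub it meets. Lemma~\ref{lem:tree} for $G_*$ gives the last assertion. Finally $\eta$ is linear in $\zeta$.
\end{proof}

\section{Long arms: the slow--fast reduction}\label{sec:slowfast}

In this section $h$ is fixed, $\zeta\to0$, and dots denote derivatives along $b$.

\subsection{Fast and slow variables}

For a side arm $a$ let $\bar w_a$, $\hat w_a$ and $\omega_a$ be the arithmetic, geometric and harmonic means of $w_{a,+}$ and $w_{a,-}$: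
\[
\bar w_a=\tfrac12(w_{a,+}+w_{a,-}),\qquad \hat w_a=\sqrt{w_{a,+}w_{a,-}},\qquad \omega_a=\frac{2w_{a,+}w_{a,-}}{w_{a,+}+w_{a,-}} .
\]
For a home arm put $\bar w_a=\hat w_a=\omega_a=w_a$. The \emph{fast variables}, collectively $f=(f_j)$, and the \emph{slow variables} $p=(p_a)$ are
\[
D_a=w_{a,+}-w_{a,-}\ \ (a\text{ side}),\quad A_k=\sum_{a\ni k}\bar w_a-1,\quad y_v=w_v-\sum_{a\ni v}\bar w_a,\qquad p_a=\frac{\hat w_a}{\sum_{a'\ni k}\hat w_{a'}}\ \ (a\ni k).
\]
There are $486+27+54=567$ fast variables and $27\cdot19=513$ independent slow ones, for $1080$ segments. The vector $p$ lies in the product $\mathcal P$ of the open simplices $\{p_a>0,\ \sum_{a\ni k}p_a=1\}$. Let $\rho_a=\Phi_a/w_a$ for home arms and $\rho_a=\frac12(\Phi_{a,+}/w_{a,+}+\Phi_{a,-}/w_{a,-})$ for side arms. Then $\frac{d}{dt}\log\hat w_a=\rho_a-1$, and therefore $p$ satisfies an equation of replicator form,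
\begin{equation}\label{eq:rep}
\dot p_a=p_a\sum_{a'\ni k}p_{a'}(\rho_a-\rho_{a'}),\qquad a\ni k .
\end{equation}

\begin{lemma}\label{lem:zero}
Let $\mathcal W\subset O$ be compact. There are $C_1<\infty$ and smooth functions $\Gamma_{aa'}$ on $O$, not depending on $\zeta$, such that for small $\zeta>0$, uniformly in $w\in\mathcal W$,
\[
|\dot f_j+f_j|\le C_1\zeta\quad\text{for all }j,\qquad \rho_a-\rho_{a'}=\zeta\,\Gamma_{aa'}(w)+O(\zeta^2)\quad\text{for all }a,a'\ni k .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:smooth} and Taylor's formula in $\zeta$, it suffices to prove that $\dot f=-f$ and $\rho_a=\rho_{a'}$ on $O$ at $\zeta=0$; then $\Gamma_{aa'}=\partial_\zeta(\rho_a-\rho_{a'})|_{\zeta=0}$. At $\zeta=0$ we have $\eta=0$, and in $G_*$ the path from $N_k$ consists of exactly one whole arm of $N_k$, followed by the spoke below it. Hence $\Phi_{a,+}=\Phi_{a,-}$; writing $\Phi_a$ for this common value, $\sum_{a\ni k}\Phi_a=1$ and $\Phi_v=\sum_{a\ni v}\Phi_a$. These identities give $\dot D_a=-D_a$, $\dot A_k=1-\sum_{a\ni k}\bar w_a=-A_k$ and $\dot y_v=-y_v$. By the series law, the halves $2w_{a,+}$ and $2w_{a,-}$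 combine to the conductance $\omega_a$, so $\Phi_a=\omega_a/\sum_{a'\ni k}\omega_{a'}$. Since $\frac12(1/w_{a,+}+1/w_{a,-})=1/\omega_a$, we get $\rho_a=1/\sum_{a'\ni k}\omega_{a'}$, the same for all $a\ni k$.
\end{proof}

It matters that $\rho_a-\rho_{a'}$ vanishes at $\zeta=0$ on all of $O$, not only on the set $\mathcal M=\{w\in O:f=0\}$. The block will consist of points at distance $O(\zeta)$ from $\mathcal M$, and an order-zero term vanishing only on $\mathcal M$ could there be as large as the slow field itself. With the cancellation in hand, only the values of $\Gamma_{aa'}$ on $\mathcal M$ are needed.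

\subsection{The first-order term}

For $p\in\mathcal P$ let $w^p\in O$ be the point with weight $p_a$ on the arm $a$ (on both halves for a side arm) and weight $x_v=\sum_{a\ni v}p_a$ on the spoke $v$. It lies in $\mathcal M$ and has slow variable $p$. Let $s_a=p_a/x_{v(a)}$ be the share of arm $a$ in the traffic of its hub, and define
\begin{equation}\label{eq:g}
g_a(p)=2h(1-s_a)(1-p_a)-d_a+\mathbf 1_{a\ \mathrm{side}}\ \frac{\varepsilon}{6h}\Big(\frac1{p_a}-1\Big).
\end{equation}
The first two terms are those of Section~\ref{sec:example}: there $1-s_1=1/(1+w_1)$ and $s_2=1$, and the difference of the values for arms $1$ and $2$ is \eqref{eq:example}.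

\begin{lemma}\label{lem:first-order}
For $p\in\mathcal P$ and $a,a'\ni k$ we have $\Gamma_{aa'}(w^p)=g_a(p)-g_{a'}(p)$.
\end{lemma}

\begin{proof}
Fix $p$, $k$, and $a\ni k$ with hub $v=v(a)$. We expand $\rho_a$ at $w^p$ to first order in $\zeta$; the symbol $\mathrm{const}$ denotes quantities that depend on $p$ and $k$ but not on $a\ni k$. The quantity $\rho_a$ is a sum of contributions of the nests.

For ants from main nests, eliminate all $M_{a'}$ by the series law. By \eqref{eq:cond}, an arm $a'$ has conductance $c_{a'}=p_{a'}/(1+\zeta d_{a'})$ and a spoke $u$ has conductance $x_u/(h\zeta)$. The contribution of such a nest to $\rho_a$ is $P(a\subset\gamma)/p_a$. From a main nest the walk steps to a hub, along its arm $a'$ with probability $p_{a'}+O(\zeta)$. From a hub $u$ it steps to $F$, or makes an \emph{up-step} to a main nest, along $a'\ni u$ with probability $\zeta hp_{a'}/x_u+O(\zeta^2)$. The total probability of an up-step from $u$ is at most $h\zeta\sum_{a'\ni u}c_{a'}/x_u\le h\zeta$, so two or more up-steps occur with probability at most $(h\zeta)^2$.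

\emph{(i) Ants from $N_k$.} The simple path $\gamma$ uses exactly one arm of $N_k$, its first step. By Lemma~\ref{lem:first}, $P(a\subset\gamma)$ is proportional to $c_aP_v(\tau_F<\tau_{N_k})$. To hit $N_k$ before $F$, the walk from $v$ must either step directly to $N_k$, necessarily along $a$ since the arms of $N_k$ end at distinct hubs, or make at least two up-steps. So $P_v(\tau_{N_k}<\tau_F)=\zeta hs_a+O(\zeta^2)$, and $P(a\subset\gamma)$ is proportional to $p_a(1-\zeta(d_a+hs_a)+O(\zeta^2))$. As $\sum_{a'\ni k}p_{a'}=1$, the normalizing constant is $1+\zeta\,\mathrm{const}+O(\zeta^2)$, and the contribution is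
\[
1-\zeta(d_a+hs_a)+\zeta\,\mathrm{const}+O(\zeta^2).
\]

\emph{(ii) Ants from $N_j$, $j\neq k$.} If there is no up-step, or exactly one and it does not lead to $N_k$, no arm of $N_k$ is crossed. With exactly one up-step, leading to $N_k$, the walk is $N_j\to u\to N_k\to u'\to F$. Its loop-erasure is the whole walk if $u'\neq u$, and $N_j\to u\to F$ if $u'=u$. So $a\subset\gamma$ when exactly one of $u,u'$ equals $v$. Let $p_{(j,u)}$ be the weight of the arm from $N_j$ to $u$, or $0$ if there is none. Then
\[
P(a\subset\gamma)=\zeta h\Big[p_{(j,v)}\,s_a\,(1-p_a)+\sum_{a'\ni k,\ a'\ne a}p_{(j,v(a'))}\,s_{a'}\,p_a\Big]+O(\zeta^2).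
\]
Sum over $j\ne k$. For $a'\ni k$ we have $\sum_{j\ne k}p_{(j,v(a'))}=x_{v(a')}-p_{a'}$ and $(x_{v(a')}-p_{a'})s_{a'}=p_{a'}(1-s_{a'})$. Dividing by $p_a$, the contribution is, up to $O(\zeta^2)$,
\[
\zeta h\Big[(1-s_a)(1-p_a)+\sum_{a'\ni k,\ a'\neq a}p_{a'}(1-s_{a'})\Big]=\zeta h(1-s_a)(1-2p_a)+\zeta\,\mathrm{const},
\]
where the sum has been completed by the term $a'=a$.

\emph{(iii) Ants from the nests $M_{a^*}$.} The factor $\eta$ is already of order $\zeta$, so by Lemma~\ref{lem:smooth} we may compute in $G_*$. If $a^*$ is not an arm of $N_k$, no arm of $N_k$ is used. Let $a^*\ni k$ and $y=p_{a^*}$. After eliminating the other midpoints, the relevant piece of $G_*$ has vertices $M_{a^*},N_k,F$, the two halves of $a^*$ with conductance $2y$ each, and the other arms $a'\ni k$ as parallel edges from $N_k$ to $F$ with conductances $p_{a'}$ of total $1-y$. Its spanning trees are: both halves (weight $4y^2$), the lower half and $a'$ (weight $2yp_{a'}$), the upper half and $a'$ (weight $2yp_{a'}$); the total weight is $4y^2+4y(1-y)=4y$. The path from $M_{a^*}$ uses the upper half and then $a'$ only in trees of the third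 kind, with probability $p_{a'}/2$; otherwise it uses the lower half only. So the contribution to $\rho_{a'}$ is $\eta/2$ for each arm $a'\ne a^*$ of $N_k$. Exactly one half of $a^*$ is used, so the contribution to $\rho_{a^*}$ is $\eta/(2y)$. Summing over the $18$ side arms $a^*\ni k$, the contribution to $\rho_a$ is $9\eta$ if $a$ is a home arm and $9\eta+\frac\eta2(1/p_a-1)$ if $a$ is a side arm, up to $O(\zeta^2)$; and $\eta/2=\zeta\varepsilon/(6h)$.

Add the three contributions and use $-s+(1-s)(1-2p)=2(1-s)(1-p)-1$. We obtain $\rho_a=1+\zeta g_a(p)+\zeta\,\mathrm{const}+O(\zeta^2)$, which identifies $\Gamma_{aa'}(w^p)$.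
\end{proof}

\subsection{Lifting a block of the slow field}

The \emph{slow field} $V_h$ on $\mathcal P$ is
\[
\dot p_a=p_a\,(g_a(p)-\bar g_k(p)),\qquad \bar g_k=\sum_{a'\ni k}p_{a'}g_{a'},\qquad a\ni k .
\]
As in Section~\ref{sec:example}, side arms will have weights of order $1/h$. Let $p_{kr}$ be the coordinate of the home arm to hub $(k,r)$, and set
\[
\sigma_k=\log\frac{p_{k1}}{p_{k2}},\qquad z_a=6h\,p_a\quad(a\text{ side}).
\]
Since $p_{k1}+p_{k2}=1-\frac1{6h}\sum_{a\ni k\ \mathrm{side}}z_a$, these are global smooth coordinates on $\mathcal P$, with range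
\[
Y_h=\Big\{(\sigma,z)\in Y_\infty:\ \sum_{a\ni k\ \mathrm{side}}z_a<6h\ \text{ for all }k\Big\},\qquad Y_\infty=\mathbb R^{27}\times(0,\infty)^{486}.
\]
We identify $p$ with $(\sigma,z)$ and regard $V_h$ as a field on $Y_h$.

\begin{proposition}\label{prop:B}
Let $K\subset Y_h$ be a strict block for $V_h$ with a strict point $p^*$. Then for all large odd $\ell$ there are $\mathcal K$ and $w^*$ that satisfy the hypotheses of Proposition~\ref{prop:A} for the graph $G$ and the vector $\alpha$.
\end{proposition}

\begin{proof}
The block is a tube of width of order $\zeta$ in the fast directions over $K$. The width must exceed the forcing $C_1\zeta$ of the fast variables, and be small enough not to disturb the slow field. The set $\{w^p:p\in K\}$ is a compact subset of $O$; choose $r_0>0$ such that its closed $r_0$-neighborhood $\mathcal W$ lies in $O$. Take $C_1$ from Lemma~\ref{lem:zero} for this $\mathcal W$, let $C_0=\max(2C_1,12\varepsilon/h)$, and set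
\[
\mathcal K=\{w\in O:\ p(w)\in K,\ |f_j(w)|\le C_0\zeta\text{ for all }j\}.
\]
If $K=\{H_\lambda\le0\}$, the constraints defining $\mathcal K$ are $H_\lambda(p(w))\le0$ and $\pm f_j(w)-C_0\zeta\le0$, all of class $C^1$ on $O$.

\emph{Compactness.} Let $w\in\mathcal K$ and $p=p(w)$. For $x,y>0$ we have $0\le\frac12(x+y)-\sqrt{xy}=\frac12(\sqrt x-\sqrt y)^2\le\frac12|x-y|$, so $\hat w_a\le\bar w_a\le\hat w_a+\frac12|D_a|$, with $D_a=0$ for home arms. Together with $\sum_{a\ni k}\bar w_a=1+A_k$ this gives $\sum_{a\ni k}\hat w_a=1+O(\zeta)$, hence $\hat w_a=p_a+O(\zeta)$ and $\bar w_a=p_a+O(\zeta)$. Then $w_{a,\pm}=\bar w_a\pm\frac12D_a=p_a+O(\zeta)$ and $w_v=y_v+\sum_{a\ni v}\bar w_a=x_v+O(\zeta)$. So $|w-w^p|_\infty=O(\zeta)$, with a constant depending only on $C_0$. For small $\zeta$ it follows that $\mathcal K\subset\mathcal W$, and $\mathcal K$, being closed in $O$, is compact.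

\emph{Fast faces.} Where $|f_j|=C_0\zeta$, Lemma~\ref{lem:zero} gives $f_j\dot f_j\le-C_0^2\zeta^2+C_0C_1\zeta^2<0$.

\emph{Slow faces and zeros.} The functions $\Gamma_{aa'}$ are Lipschitz on $\mathcal W$, so $\Gamma_{aa'}(w)=g_a(p)-g_{a'}(p)+O(\zeta)$ on $\mathcal K$ by Lemma~\ref{lem:first-order}. By \eqref{eq:rep} and Lemma~\ref{lem:zero}, $\dot p_a=\zeta p_a(g_a-\bar g_k)+O(\zeta^2)$. The change to the coordinates $(\sigma,z)$ has bounded derivative on $K$, so in these coordinates
\[
\frac{d}{dt}\,p(w)=\zeta\,\big(V_h(p(w))+R(w)\big),\qquad |R|_\infty=O(\zeta)\ \text{ uniformly on }\mathcal K .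
\]
For $\zeta$ so small that $|R|_\infty\le\delta_*$, Lemma~\ref{lem:block}(a) for $K$ shows that $\frac d{dt}H_\lambda(p(w))<0$ where $H_\lambda(p(w))=0$, and that $\frac d{dt}p(w)\ne0$ on $\mathcal K$, whence $b\ne0$ on $\mathcal K$. So $\mathcal K$ is a strict block for $b$.

\emph{The point $w^*$.} For $a\ni k$ let $\gamma_a$ be the path from $N_k$ along $a$ and down the spoke $v(a)$, and let $\nu w^*=\sum_k\sum_{a\ni k}\frac1{27}\,p^*_a\,\mathbf 1_{\gamma_a}$, a convex combination. Since $1/(27\nu)=1+18\eta$, we have $w^*=(1+18\eta)\,w^{p^*}\in O$. So $p(w^*)=p^*$, $D=0$, $y=0$, and $A_k=18\eta=6\varepsilon\zeta/h\le C_0\zeta/2$. All constraints are strict at $w^*$.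
\end{proof}

\section{Long spokes: the limit field}\label{sec:hlimit}

For a hub $v$ let $Z_v$ be the sum of $z_a$ over the nine side arms $a\ni v$, and for $v=(k,r)$ write $Z_{kr}=Z_v$ and
\[
\pi_{k1}=\frac1{1+e^{-\sigma_k}},\qquad\pi_{k2}=\frac1{1+e^{\sigma_k}}=1-\pi_{k1},\qquad \pi_v=\pi_{kr},\qquad \bar G_k=\frac13\sum_{r=1}^2(1-\pi_{kr})Z_{kr}.
\]
Define the field $V_\infty$ on $Y_\infty$ by
\begin{equation}\label{eq:Vinf}
\dot z_a=\varepsilon+z_a\Big[1-\frac{z_a}3\Big(1+\frac1{\pi_{v(a)}}\Big)-\bar G_k\Big]\quad(a\ni k\text{ side}),\qquad \dot\sigma_k=\frac13\big[e^{-\sigma_k}Z_{k1}-e^{\sigma_k}Z_{k2}\big].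
\end{equation}

\begin{lemma}\label{lem:hlimit}
As $h\to\infty$, $V_h\to V_\infty$ uniformly on compact subsets of $Y_\infty$.
\end{lemma}

\begin{proof}
A compact subset of $Y_\infty$ lies in $Y_h$ for large $h$; all limits below are uniform on it. In the coordinates $(\sigma,z)$ the field $V_h$ is $\dot z_a=z_a(g_a-\bar g_k)$ and $\dot\sigma_k=g_{k1}-g_{k2}$, where $g_{kr}$ belongs to the home arm to $(k,r)$. For $v=(k,r)$ we have $p_{kr}=\pi_{kr}(p_{k1}+p_{k2})\to\pi_{kr}$ and $x_v=p_{kr}+Z_v/(6h)\to\pi_{kr}$. For this home arm $1-s=Z_v/(6hx_v)$, so \eqref{eq:g} gives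
\[
g_{kr}=(1-p_{kr})\frac{Z_{kr}}{3x_v}\ \longrightarrow\ \frac{1-\pi_{kr}}{\pi_{kr}}\,\frac{Z_{kr}}3 .
\]
For a side arm $a$ with hub $v$ we have $p_a=z_a/(6h)$, $s_a=z_a/(6hx_v)$ and $d_a=2h-1$, so
\[
g_a=1-\frac{z_a}{3}\Big(1+\frac1{x_v}\Big)+\frac{z_a^2}{18h\,x_v}+\frac{\varepsilon}{z_a}-\frac{\varepsilon}{6h}\ \longrightarrow\ 1-\frac{z_a}{3}\Big(1+\frac1{\pi_v}\Big)+\frac\varepsilon{z_a}.
\]
In $\bar g_k$ the side arms have weights $p_a=O(1/h)$ and bounded $g_a$, so $\bar g_k\to\sum_r\pi_{kr}\lim g_{kr}=\bar G_k$. Finally $(1-\pi_{k1})/\pi_{k1}=e^{-\sigma_k}$ and $(1-\pi_{k2})/\pi_{k2}=e^{\sigma_k}$.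
\end{proof}

Say that a side arm has the class of its main nest. On the \emph{symmetric subspace}, where $\sigma=0$ and $z_a=z_i$ for all side arms of class $i$, we have $\pi_v=\frac12$, $Z_{k1}=Z_{k2}=9z_{i-1}$ and $\bar G_k=3z_{i-1}$ for $k$ of class $i$. So $\dot\sigma=0$ and $\dot z_a=X_i(z)$: the subspace is invariant and $V_\infty$ restricts to the field \eqref{eq:X}.

This explains the design of $G$. The term $\bar G_k$ is the suppression: side arms of class $i-1$ bring foreign traffic to the hubs of $N_k$, which makes the home arms of $N_k$ more attractive at the expense of its side arms. The factor $1-p_{kr}$ in $g_{kr}$ shows why there are two home arms; a single one would have weight $1-O(1/h)$, and the suppression would vanish in the limit. With $B$ main nests per class the coefficient of $z_{i-1}$ would be $B/3$, which exceeds the threshold $2$ of Remark~\ref{rem:cyclic} only if $B>6$; we take $B=9$. The scale $6h$ in $z_a$ and the value of $\eta$ normalize the self-limitation to $1$ and the immigration to $\varepsilon$.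

\section{A strict block for the limit field}\label{sec:Vinf}

The block $\Delta$ lives in a three-dimensional subspace of $Y_\infty$, and we must thicken it in the other $510$ directions so that the field points inward there too. Self-limitation contracts the ratio of two coordinates $z_a,z_{a'}$ of the same class, but the other terms of \eqref{eq:Vinf} differ between the two arms and act as errors. We use three nested tolerances $\delta_1\ll\delta_2\ll\delta_3$, each error being controlled by the previous, smaller tolerance. Call two side arms \emph{twins} if they go from the same main nest to the two hubs $(k',1),(k',2)$ of the same $k'$. Let $\bar z_i$ be the mean of $z_a$ over the $162$ side arms of class $i$, and $\bar z=(\bar z_0,\bar z_1,\bar z_2)$. For $\delta_3\in(0,1]$ put $\delta_2=\theta\delta_3/20$ and $\delta_1=\theta\delta_2/4$. Let $K$ be the set of $(\sigma,z)\in Y_\infty$ such that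
\begin{enumerate}
\item[(T1)] $\theta\le z_a\le2$ for all side arms $a$;
\item[(T2)] $|\sigma_k|\le\delta_1$ for all $k$, and $\log(z_a/z_{a'})\le\delta_1$ for all ordered pairs of twins;
\item[(T3)] $\log(z_a/z_{a'})\le\delta_2$ for all ordered pairs of distinct side arms of the same main nest;
\item[(T4)] $\log(z_a/z_{a'})\le\delta_3$ for all ordered pairs of side arms of distinct main nests of the same class;
\item[(T5)] $U(\bar z)\le\frac1{32}$ and $S(\bar z)\ge\frac34$.
\end{enumerate}
The set $K$ is compact and defined by finitely many $C^1$ inequalities.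

\begin{lemma}\label{lem:Vinf}
For $\delta_3$ small enough, $K$ is a strict block for $V_\infty$. The point of the symmetric subspace with $(z_0,z_1,z_2)=(1,\frac1{10},\frac1{10})$ is a strict point of $K$.
\end{lemma}

\begin{proof}
At the given point all logarithms in (T2)--(T4) and all $\sigma_k$ vanish, $\theta<\frac1{10}$, $S=1.2$ and $U=0.01/1.728<\frac1{32}$.

Work at a point of $K$; dots denote derivatives along $V_\infty$. The logistic function has derivative at most $\frac14$, so $|\pi_v-\frac12|\le\delta_1/4$, hence $\pi_v\ge\frac14$ and
\begin{equation}\label{eq:pi}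
\Big|\frac1{\pi_v}-2\Big|=\frac{|1-2\pi_v|}{\pi_v}\le2\delta_1 .
\end{equation}
Since $\sum_r(1-\pi_{kr})=1$ and $Z_{kr}\le18$, we have $0\le\bar G_k\le6$. For side arms $a\ni k$ and $a'\ni k'$, writing $z=z_a$, $z'=z_{a'}$, $\pi=\pi_{v(a)}$, $\pi'=\pi_{v(a')}$,
\begin{equation}\label{eq:ratio}
\frac d{dt}\log\frac{z}{z'}=\varepsilon\Big(\frac1z-\frac1{z'}\Big)-\frac13\Big[z\Big(1+\frac1\pi\Big)-z'\Big(1+\frac1{\pi'}\Big)\Big]-(\bar G_k-\bar G_{k'}).
\end{equation}
We use this when $z>z'$, so the first term is negative. We check each constraint at equality.

(T1) If $z_a=2$, then $1+1/\pi\ge2$ gives $\dot z_a\le\varepsilon+2(1-\frac43)<0$. If $z_a=\theta$, then $\frac\theta3(1+1/\pi)\le\frac53\theta\le1$ and $\dot z_a\ge\varepsilon+\theta(1-1-6)=\varepsilon/2>0$.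

(T2) Here the errors have the same size as the tolerance, and the exact form of \eqref{eq:Vinf} is used. Exchanging the two hubs of a given $k$ replaces $\sigma_k$ by $-\sigma_k$ and preserves $V_\infty$ and $K$, so one case of each kind suffices. Let $\sigma_k=\delta_1$. The arms in $Z_{k1}$ and $Z_{k2}$ form nine pairs of twins, so $Z_{k1}\le e^{\delta_1}Z_{k2}$ and $\dot\sigma_k\le\frac13Z_{k2}(1-e^{\delta_1})<0$. Next let $z=e^{\delta_1}z'$ for twins $a,a'$ ending at $(k'',1)$ and $(k'',2)$, and $\sigma=\sigma_{k''}$. The terms $\bar G$ cancel in \eqref{eq:ratio}, $1/\pi=1+e^{-\sigma}$ and $1/\pi'=1+e^{\sigma}$. Since $|\sigma|\le\delta_1$, the square bracket equals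
\[
z'\big[e^{\delta_1}(2+e^{-\sigma})-(2+e^{\sigma})\big]\ge z'\big[2e^{\delta_1}+1-2-e^{\delta_1}\big]=z'(e^{\delta_1}-1)>0,
\]
so $\frac d{dt}\log(z/z')<0$.

(T3) and (T4). Let $z=e^{\delta}z'$ with $\delta>0$. By \eqref{eq:pi} and (T1), the square bracket in \eqref{eq:ratio} is at least $3(z-z')-2\delta_1(z+z')\ge3\theta\delta-8\delta_1$. In (T3), $\delta=\delta_2$ and the terms $\bar G$ cancel, so
\[
\frac d{dt}\log\frac z{z'}\le-\frac13(3\theta\delta_2-2\theta\delta_2)<0 .
\]
In (T4), $\delta=\delta_3$, and $k\neq k'$ have the same class $i$. The terms $\bar G$ no longer cancel, but they differ only at the smaller scale $\delta_2$, because every main nest of class $i-1$ sends an arm to \emph{every} hub of class $i$. Indeed, for each of the nine main nests $N_j$ of class $i-1$ let $\mu_j$ be the minimum of $z_{a''}$ over its side arms; by (T3) all of them lie in $[\mu_j,e^{\delta_2}\mu_j]$. Each $Z_v$ with $v$ of class $i$ contains one arm of each $N_j$, so $Z_v\in[\sum_j\mu_j,\,e^{\delta_2}\sum_j\mu_j]$, and both $\bar G_k$ and $\bar G_{k'}$ lie in $[\frac13\sum_j\mu_j,\,\frac13e^{\delta_2}\sum_j\mu_j]$. As $\frac13\sum_j\mu_j\le6$,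 they differ by at most $6(e^{\delta_2}-1)\le12\delta_2$. With $\frac83\delta_1=\theta^2\delta_3/30$ and $12\delta_2=\frac35\theta\delta_3$,
\[
\frac d{dt}\log\frac z{z'}\le-\theta\delta_3+\frac83\delta_1+12\delta_2=-\theta\delta_3\Big(1-\frac\theta{30}-\frac35\Big)<0 .
\]

(T5) and zeros. By (T3) and (T4), any two coordinates of class $i$ have ratio in $[e^{-\delta_3},e^{\delta_3}]$, so $|z_a-\bar z_i|\le(e^{\delta_3}-1)\bar z_i\le4\delta_3$ for $a$ of class $i$. For $k$ of class $i$, $\bar G_k$ is three times a weighted mean of coordinates of class $i-1$, so $|\bar G_k-3\bar z_{i-1}|\le12\delta_3$. By \eqref{eq:pi}, $|\frac{z_a}3(1+1/\pi_{v(a)})-z_a|\le\frac43\delta_1\le\delta_3$. Hence the square bracket in \eqref{eq:Vinf} differs from $1-\bar z_i-3\bar z_{i-1}$ by at most $17\delta_3$, and averaging over the arms of class $i$ gives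
\[
\frac{d}{dt}\bar z_i=X_i(\bar z)+R_i,\qquad|R_i|\le34\,\delta_3 .
\]
By (T1) and (T5), $\bar z\in\Delta$. Let $\delta_*$ be given by Lemma~\ref{lem:block}(a) for the block $\Delta$ of Lemma~\ref{lem:cyclic}, and take $\delta_3\le\delta_*/34$. Then $\frac d{dt}U(\bar z)<0$ where $U(\bar z)=\frac1{32}$, $\frac d{dt}S(\bar z)>0$ where $S(\bar z)=\frac34$, and $\frac d{dt}\bar z\ne0$ on $K$, so that $V_\infty\neq0$ on $K$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:robust}(a)]
Fix $\delta_3$ as in Lemma~\ref{lem:Vinf}. On $K$ the $18$ side coordinates of a main nest add up to at most $36<6h$, so $K\subset Y_h$ for every $h\ge7$. By Lemmas~\ref{lem:hlimit} and~\ref{lem:block}(a), $K$ is a strict block for $V_h$ on $Y_h$ when $h$ is large; fix such an $h$. The block has a strict point, so by Proposition~\ref{prop:B} the hypotheses of Proposition~\ref{prop:A} hold for a large odd $\ell$; fix such an $\ell$. This determines the graph $G$, its $513$ nests and the vector $\alpha$. Proposition~\ref{prop:A} gives Theorem~\ref{thm:robust}(a), with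 $\mathcal A$ the set of probability vectors $\alpha'$ with positive entries and $\sum_i|\alpha'_i-\alpha_i|<\delta$. The case $\alpha'=\alpha$ is Theorem~\ref{thm:main}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:robust}(b)]
The case $m=513$ is part (a). For $m>513$, add to $G$ a number $m-513$ of new nests, each joined to $F$ by a single new edge. An ant from a new nest crosses its edge and stops, without using an old edge. An ant from an old nest stops at $F$ and so never uses a new edge. Let $T_n$ be the number of ants among the first $n$ that choose an old nest, and $\beta>0$ the total probability of the old nests. On the old edges, $W_e(n)=\widetilde W_e(T_n)$, where $\widetilde W$ is the ant process on $G$ whose nest probabilities are the conditional ones given that an old nest is chosen. Almost surely $T_n/n\to\beta$, and $T_n$ takes every nonnegative integer value, since it has increments $0$ or $1$ and tends to infinity. From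
\[
\frac{W_e(n)}n=\frac{T_n}n\cdot\frac{\widetilde W_e(T_n)}{T_n}
\]
we see that, almost surely, convergence of $W_e(n)/n$ implies convergence of $\widetilde W_e(t)/t$ as $t\to\infty$. So convergence fails with positive probability whenever the conditional probabilities lie in $\mathcal A$. The probability vectors with positive entries that have this property form a nonempty open set, the preimage of $\mathcal A$ under a continuous surjection between open simplices.
\end{proof}

\begin{thebibliography}{9}
\bibitem{MV} C\'ecile Mailler and Zo\'e Varin, \emph{The two-nest ants process on triangle-series-parallel graphs}, arXiv:2601.22855 (2026).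
\end{thebibliography}
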